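# Near perfect matchings and Hamilton cycles do not share a threshold in the KPKVB random graph

## 1. A constant-factor gap between matchings and Hamilton cycles

A *near perfect matching* is a matching that covers all but at most one vertex. We write NPM for "has a near perfect matching" and Ham for "has a Hamilton cycle". The random graph $G(n;\alpha,\nu)$ is the KPKVB graph, a random geometric graph in the hyperbolic plane; it is defined in Section 2.

**Theorem 1.** Let $\alpha\in(0,\frac12)$ and $0<\nu_-<\nu_+<\infty$. There is $\varepsilon\in(0,\frac12]$ such that the following holds. Let $n_k\to\infty$ and $n_k'$ be integers with $1+\frac\varepsilon2\le n_k'/n_k\le1+\varepsilon$, and let $\nu_k,\ \nu_k'=\nu_kn_k'/n_k\in[\nu_-,\nu_+]$. Then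

(a) $P(G(n_k';\alpha,\nu_k')\text{ not Ham})\ \ge\ P(G(n_k;\alpha,\nu_k)\text{ not NPM})-o(1)$;

(b) if $\liminf_kP(G(n_k;\alpha,\nu_k)\text{ not NPM})>0$, then $P(G(n_k';\alpha,\nu_k')\text{ Ham})\to0$.

This settles a conjecture stated in Fountoulakis, Mitsche, Müller, Schepers, "Hamilton cycles and perfect matchings in the KPKVB model", arXiv:1901.09175 (2019). An event holds *asymptotically almost surely* (a.a.s.) if its probability tends to $1$ as $n\to\infty$. The problem comes with the following known result.

**Known result.** For every $0<\alpha<1/2$ there are constants $\nu_0(\alpha),\nu_1(\alpha)$ such that for all $0<\nu<\nu_0$ a.a.s. $G(n;\alpha,\nu)$ has no near perfect matching (hence no Hamilton cycle), and for all $\nu>\nu_1$ a.a.s. $G(n;\alpha,\nu)$ has a Hamilton cycle.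

**Conjecture.** For every $0<\alpha<1/2$ there is a critical $\nu_c=\nu_c(\alpha)>0$ such that for $\nu<\nu_c$ a.a.s. $G(n;\alpha,\nu)$ has no near perfect matching, and for $\nu>\nu_c$ a.a.s. $G(n;\alpha,\nu)$ has a Hamilton cycle.

**Corollary.** The conjecture is false for every $\alpha\in(0,\frac12)$: for no such $\alpha$ does a $\nu_c$ with the stated properties exist.

**Proof from Theorem 1(a).** Suppose $\nu_c$ exists for some $\alpha$. Take $\varepsilon$ from Theorem 1 for $[\nu_-,\nu_+]=[\nu_c/2,2\nu_c]$, choose a rational $p/q\in[1+\frac\varepsilon2,1+\varepsilon]$, and put $\nu_a=\nu_c\sqrt{q/p}$, $\nu_b=\nu_c\sqrt{p/q}$. Then $\nu_a<\nu_c<\nu_b$, both lie in $[\nu_c/2,2\nu_c]$ since $p/q\le\frac32$, and $\nu_b/\nu_a=p/q$. Let $n_k=qk$, $n_k'=pk$, $\nu_k=\nu_a$, so $\nu_k'=\nu_b$. By the conjecture, $P(G(n_k;\alpha,\nu_a)\text{ not NPM})\to1$ and $P(G(n_k';\alpha,\nu_b)\text{ not Ham})\to0$. This contradicts (a). $\square$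

With part (b) one gets more.

**Theorem 2.** Fix $\alpha\in(0,\frac12)$. Let $\nu_M^-=\sup\{\nu:\text{a.a.s. not NPM}\}$, $\nu_M^+=\inf\{\nu:\text{a.a.s. NPM}\}$, $\nu_H^-=\sup\{\nu:\text{a.a.s. not Ham}\}$, $\nu_H^+=\inf\{\nu:\text{a.a.s. Ham}\}$; these lie in $(0,\infty)$ by the Known result. There is $\varepsilon=\varepsilon(\alpha)>0$ with:

1. $\nu_H^-\ge(1+\varepsilon)\nu_M^-$ and $\nu_H^+\ge(1+\varepsilon)\nu_M^+$;
2. for every $\nu\in(\nu_M^+,(1+\varepsilon)\nu_M^+)$: a.a.s. $G(n;\alpha,\nu)$ has a near perfect matching, but $\liminf_nP(\text{Ham})=0$;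
3. for every $\nu\in(\nu_H^-/(1+\varepsilon),\nu_H^-)$: a.a.s. $G(n;\alpha,\nu)$ has no Hamilton cycle, but $\limsup_nP(\text{NPM})=1$.

Nothing here claims that $\nu_M^-=\nu_M^+$ or $\nu_H^-=\nu_H^+$, that is, that each property separately has a threshold constant. The disproof does not need this. It uses Theorem 1(a), whose proof occupies Sections 4–12; part (b) is in Section 13 and Theorem 2 in Sections 14–15.

## 2. The KPKVB graph and its two obstructions

**The model.** Fix $\alpha,\nu>0$, set $R=2\log(n/\nu)$, and let $D_R$ be the disk of radius $R$ around the origin of the hyperbolic plane (curvature $-1$). The KPKVB graph $G(n;\alpha,\nu)$, introduced by Krioukov et al. (2010), has as vertices $n$ independent points in $D_R$ with polar coordinates $(r,\theta)$: the angle $\theta$ is uniform on $[0,2\pi)$, and the radius $r$ is independent of $\theta$ with density $\alpha\sinh(\alpha r)/(\cosh(\alpha R)-1)$ on $[0,R]$. Two vertices are adjacent if and only if their hyperbolic distance is at most $R$.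

**Reading Theorem 1.** The formula for $R$ says $n=\nu e^{R/2}$. In Theorem 1, $\nu_k'/n_k'=\nu_k/n_k$, so both graphs have the *same* $R$ and live on the same disk. Take an i.i.d. sequence of points in $D_R$ with the law $\mu$ above: $G(n_k;\alpha,\nu_k)$ is the graph on the first $n_k$ points, and $G(n_k';\alpha,\nu_k')$ is the graph on the first $n_k'$ points. So Theorem 1(a) says: add to a graph without a near perfect matching a proportion of between $\varepsilon/2$ and $\varepsilon$ new random vertices; up to $o(1)$ in probability, the result is still not Hamiltonian. It may well have acquired a near perfect matching.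

**The two obstructions.** Write $\mathrm{odd}(G)$, $\mathrm{even}(G)$ for the number of components of $G$ with an odd, respectively even, number of vertices. We use two textbook facts.

- *Tutte–Berge formula.* A largest matching of a finite graph $G$ leaves exactly $\max_T(\mathrm{odd}(G-T)-|T|)$ vertices uncovered. So $G$ is not NPM if and only if some $T$ has $\mathrm{odd}(G-T)\ge|T|+2$. (The deficiency is at least $2$.)
- *Deletion.* If $G$ has a Hamilton cycle and $T\neq\emptyset$, then $G-T$ has at most $|T|$ components, because the cycle minus $T$ falls into at most $|T|$ paths.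

*Odd* components obstruct near perfect matchings; *all* components obstruct Hamilton cycles.

**Two graphs by hand.** In the star $K_{1,3}$ take $T=\{\text{centre}\}$: three odd components, $3-1=2$, so there is no near perfect matching, and no Hamilton cycle. In the "bowtie" (two triangles sharing a vertex $v$) the two edges avoiding $v$ form a matching that covers four of the five vertices, so it is NPM; but deleting $v$ leaves two components, so it is not Ham. The components $\{a,a'\}$, $\{d,d'\}$ of the bowtie minus $v$ are even, and Tutte–Berge does not see them. The theorem says that in the random graph such invisible components are always plentiful enough to matter.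

**Conventions.** In Sections 2–13 we drop the index $k$ and write $n=n_k$, $n'=n_k'$, $\nu=\nu_k$, $\nu'=\nu_k'$. A *position* is a pair $(y,\varphi)$, where $y=R-r\in[0,R)$ is the *height* and $\varphi$ the angular coordinate; large height means close to the origin. "Taller" refers to $y$. The *angle* between two positions is their angular distance in $[0,\pi]$. The word *adjacent*, and the sign $\sim$, are used for any two distinct positions at hyperbolic distance $\le R$. We work with Poisson processes $\eta$ on $D_R$ of intensity $\Lambda\mu$, where always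
$$\Lambda e^{-R/2}\in[\nu_-/2,\,2\nu_+];$$
$G(\eta)$ is the graph on $\eta$. Recall that counts of $\eta$ in disjoint regions are independent Poisson variables, and that given $|\eta|=N$ the points are i.i.d. with law $\mu$. Constants depend only on $\alpha,\nu_\pm$ and on previously fixed constants; $c,C$ may change from line to line; $n$, hence $R$, is taken large. Null events such as ties are ignored.

## 3. Extra vertices against odd and even components

For a finite vertex set $Z$ let $\partial Z=N(Z)\setminus Z$. In the star, if $Z$ is the set of leaves, $\partial Z$ is the centre.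

**A direct attempt.** Suppose $G=G(n;\alpha,\nu)$ is not NPM. Tutte–Berge gives $T$ with $\mathrm{odd}(G-T)\ge|T|+2$; let $Z$ be the union of the odd components, so $\partial Z\subset T$. Now add the $n'-n\le\varepsilon n$ new points. If $Y$ of them are adjacent to $Z$, then in the large graph delete $T$ together with these $Y$ points: the components of $G[Z]$ survive as components. To exclude a Hamilton cycle we want more components than $|T|+Y$. For the low vertices which really matter we shall prove (Lemma 6) that $Y$ has mean at most $C\varepsilon|\partial Z|$ and that $|\partial Z|\ge cn^{1-2\alpha}\to\infty$. But the guaranteed surplus of odd components is $2$, and our bound for the loss is of order $\varepsilon|\partial Z|$. The argument stops here. It would go through if $G-T$ also had, say, $2C\varepsilon|\partial Z|$ *even* components, but Tutte–Berge promises none: in the star there are none.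

**A second try, and its precise failure.** For a random graph one can try to produce even components by changing the configuration locally: near an odd component, resample a bounded region, and with probability bounded below it contains exactly two adjacent vertices forming an isolated pair next to $Z$. The trouble is that after the change the optimal set is a different one, and it may ignore the pair. See this on the star with centre $v$ and leaves $w_1,w_2,w_3$. Replace $w_1$ by a pair $P=\{a,a'\}$ with $a\sim a'$, both joined to $v$. Think of $v$ as a tall vertex that is not allowed in $Z$. Score a set $Z$ by $\mathrm{odd}-|\partial Z|$. The sets $\{w_2,w_3\}$, $\{w_2,w_3,a\}$ and $\{w_2,w_3,a,a'\}$ score $2-1$, $3-2$, $2-1$: a three-way tie. The optimum need not have $P$ as a component.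

The tie breaks if even components get a positive weight $s$ and boundary points a weight $\tau$, that is, if the score is $\mathrm{odd}+s\,\mathrm{even}-\tau|\partial Z|$. The scores become $2-\tau$, $3-2\tau$, $2+s-\tau$. For any $Z$ that contains $w_2,w_3$ the contribution of the pair is $0$, $1-\tau$ or $s$, so $P$ is a component of every maximizer exactly when
$$s>0\quad\text{and}\quad s+\tau>1 .$$
(Dropping a $w_i$ loses $1$, and dropping everything gives $0<2+s-\tau$ if $\tau\le\frac54$.) These two conditions will be the hypotheses of the planting lemma.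

**The functional.** Let $h$ be a constant (fixed later), $V_{<h}$ the set of vertices of height $<h$. For $s\in[0,1]$, $\tau\in[\frac34,\frac54]$ and $Z\subset V_{<h}$ put
$$\Phi_{s,\tau}(Z)=\mathrm{odd}(G[Z])+s\,\mathrm{even}(G[Z])-\tau|\partial Z|,\qquad \Psi_{s,\tau}=\max_{Z\subset V_{<h}}\Phi_{s,\tau}(Z)\ge0 .$$
The bound $\ge0$ comes from $Z=\emptyset$. The *value* of $Z$ is $\mathrm{odd}+s\,\mathrm{even}$; every component has weight $1$ or $s$, so in $[0,1]$. In the bowtie, with $v$ tall and the other four vertices low, the competitors are $2s-\tau$ (both edges), $s-\tau$ (one edge), $1+s-2\tau$ (an edge and a single vertex), $2-3\tau$ and $1-2\tau$ (single vertices), and $0$; at $\tau=1$ this gives $\Psi_{s,1}=\max(0,2s-1)$, which is $0$ at $s=0$ and $1$ at $s=1$.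

**The plan.** With $s$ near $0$ and $\tau$ slightly below $1$, a large $\Psi$ is implied by the absence of a near perfect matching. With $s=1$ and $\tau$ slightly above $1$, $\Psi>0$ excludes a Hamilton cycle, with some room for additional boundary points. We move $(\Lambda,s,\tau)$ along a segment from the first situation (intensity $\approx n$) to the second (intensity $\approx n'$) and show that the expectation of $g(\Psi)$ does not drop by more than $o(1)$, where $g(x)=x/(1+x)$. Let $Z^*$ be a maximizer. Raising $s$ gains $\mathrm{even}(G[Z^*])$ per unit; raising $\tau$ costs $|\partial Z^*|$ per unit; raising $\Lambda$ costs at most a multiple of the mass of positions adjacent to $Z^*$, which is $O(|\partial Z^*|)$. What is needed is $\mathrm{even}(G[Z^*])\ge c_1|\partial Z^*|$ on average along the whole path, with $c_1$ fixed *before* the step sizes in $\tau$ and $\Lambda$. The resampling argument will deliver this.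

## 4. Adjacency as an angular condition

The purpose of this section is to replace hyperbolic distance by inequalities for angles. By the hyperbolic law of cosines and $\cos\Delta=1-2\sin^2(\Delta/2)$, two positions at angle $\Delta$ have distance $d$ with
$$\cosh d=\cosh(r-r')+2\sin^2(\Delta/2)\sinh r\sinh r'.$$
So they are adjacent iff $\sin^2(\Delta/2)\le q(y,y')$, where
$$q=\frac{\cosh R-\cosh(y-y')}{2\sinh r\sinh r'}=e^{y+y'-R}\,\frac{(1-e^{-R+y-y'})(1-e^{-R-y+y'})}{(1-e^{-2r})(1-e^{-2r'})}.\tag{4.1}$$
For the second form, expand $e^R(1-e^{-R+D})(1-e^{-R-D})=2\cosh R-2\cosh D$. Hence they are adjacent iff $\Delta\le\Theta(y,y'):=2\arcsin\sqrt{\min(q,1)}$.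

*Example.* For two vertices of height $0$, $q=\frac{\cosh R-1}{2\sinh^2R}=\frac1{2(\cosh R+1)}=\frac1{4\cosh^2(R/2)}$, so $\sin(\Theta/2)=1/(2\cosh(R/2))$ and $\Theta(0,0)\approx2e^{-R/2}=2\nu/n$, of the order of the typical angular spacing $2\pi/n$. At the other extreme, if $r,r'\le R/2$ the triangle inequality gives distance $\le R$: all vertices of height $\ge R/2$ are pairwise adjacent.

**(F1)** $\Theta$ is nondecreasing in each variable. Indeed
$$\partial_y\log q=\coth r-\frac{\sinh(y-y')}{\cosh R-\cosh(y-y')},$$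
with positive denominator since $|y-y'|<R$. If $y\le y'$ this is $>0$. If $D=y-y'=r'-r>0$, nonnegativity is equivalent to $\cosh r\cosh R\ge\cosh r\cosh D+\sinh r\sinh D=\cosh(r+D)=\cosh r'$, which is true since $r'\le R$.

**(F2)** For $y\in[0,1]$ and any $y'$, $\partial_y\log q\ge\frac12$. If $y\le y'$ the derivative is at least $\coth r\ge1$. If $y>y'$ then $y-y'\le1$ and it is at least $1-\frac{\sinh1}{\cosh R-\cosh1}\ge\frac12$ for $R$ large.

**(F3)** $\Theta(y,y')\le C_0e^{(y+y'-R)/2}$ with $C_0=6$. If $r,r'\ge1$, use $\arcsin x\le\frac\pi2x$: $\Theta\le\pi\sqrt q\le\frac{\pi}{1-e^{-2}}e^{(y+y'-R)/2}$, and $\pi/(1-e^{-2})<3.7$. If, say, $r<1$, then $y>R-1$ and $6e^{(y+y'-R)/2}\ge6e^{-1/2}>\pi\ge\Theta$.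

**(F4)** $\Theta(y,y')\ge\min(\pi,c_0e^{(y+y'-R)/2})$ with $c_0=0.4$. If $r,r'\ge1$, then $|y-y'|\le R-1$, both factors in the numerator of (4.1) are $\ge1-e^{-1}$, so $q\ge(1-e^{-1})^2e^{y+y'-R}$. If $q\le1$, $\Theta\ge2\sqrt q$ gives the constant $1.26$; if $q>1$, $\Theta=\pi$. Otherwise replace heights above $R-1$ by $R-1$, which does not increase $\Theta$ by (F1). The sum $y+y'$ drops by at most $2$, so we lose at most a factor $e^{-1}$, and $1.26/e>0.4$.

**(F5)** Let $0<\gamma\le\frac12$. For every $y$: either $\Theta(y,2\gamma)=\pi$, or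
$$\Theta(y,2\gamma)\ge\Theta(y,\gamma)+\frac{\gamma c_0}4e^{(y-R)/2}.$$
Suppose $\Theta(y,2\gamma)<\pi$. By (F2), $q(y,2\gamma)\ge e^{\gamma/2}q(y,\gamma)$. Put $u=\sqrt{q(y,\gamma)}$ and $\kappa=e^{\gamma/4}$; then $\kappa u\le\sqrt{q(y,2\gamma)}<1$. As $\arcsin$ is convex on $[0,1]$ and vanishes at $0$, $\arcsin(\kappa u)\ge\kappa\arcsin u$. So $\Theta(y,2\gamma)\ge e^{\gamma/4}\Theta(y,\gamma)\ge(1+\frac\gamma4)\Theta(y,\gamma)$. Also $\Theta(y,\gamma)<\pi$, so (F4) gives $\Theta(y,\gamma)\ge c_0e^{(y-R)/2}$.

So raising one endpoint from height $\gamma$ to $2\gamma$ buys an amount of angle proportional to $e^{y/2}$, where $y$ is the height of the other endpoint. This small gain drives Section 7.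

**Density of heights.** The height has density $\alpha\sinh(\alpha(R-y))/(\cosh(\alpha R)-1)$. For $R$ large we have $\frac14e^{\alpha R}\le\cosh(\alpha R)-1\le\frac12e^{\alpha R}$; with $\sinh x\le\frac12e^x$, and $\sinh x\ge\frac{1-e^{-2}}2e^x$ for $x\ge1$, this gives
$$\text{density}\le2\alpha e^{-\alpha y}\ \text{ for all }y,\qquad \text{density}\ge\tfrac\alpha2e^{-\alpha y}\ \text{ for }y\le R-\tfrac1\alpha.\tag{4.2}$$
Also $P(y\ge R-C)=\frac{\cosh(\alpha C)-1}{\cosh(\alpha R)-1}\le C'e^{-\alpha R}$.

## 5. Dyadic arcs and a tree inequality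

**Arcs and bands.** Let $S=\lfloor R/(2\log2)\rfloor$, so $2^{-S}\in[e^{-R/2},2e^{-R/2}]$. For integers $j\le S$, possibly negative, divide the circle into $2^{S-j}$ half-open *level-$j$ arcs* of length
$$A_j=2\pi2^{j-S}\in[2\pi2^je^{-R/2},\,4\pi2^je^{-R/2}],$$
nested across levels. A level-$0$ arc has length comparable to the angular spacing of the vertices; each level up doubles the length. Let $b=2\log(4\pi/c_0)>1$ and $B_j=[2j\log2+b,\,2(j+1)\log2+b)$. For a level-$j$ arc $I$ with $j\ge0$ let $t_I$ be the number of points of $\eta$ in $I$ (angularly) with height in $B_j$. These counts refer to disjoint regions: same-level arcs are disjoint, and different levels use disjoint bands. So all $t_I$ are independent, with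
$$t_I\sim\mathrm{Poisson}(m_j),\qquad m_j=\Lambda2^{j-S}P(y\in B_j).$$
Let $J=S-j_1$, where the constant $j_1$ is so large that $2(J+1)\log2+b\le R-1/\alpha$ (it suffices that $2(j_1-1)\log2\ge b+1/\alpha$). By (4.2), $P(y\in B_j)$ is between constant multiples of $2^{-2\alpha j}$ for $0\le j\le J$, and $\Lambda2^{-S}$ is bounded above and below; thus
$$c_22^{(1-2\alpha)j}\le m_j\le C_22^{(1-2\alpha)j}\quad(0\le j\le J),\qquad m_J\ge c\,n^{1-2\alpha}.\tag{5.1}$$
Here $\alpha<\frac12$ enters: the means *grow* with the level.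

**(5.2)** *If $v$ lies in a level-$j$ arc $I$, $j\ge0$, and $y_v\ge2j\log2+b$, then $v$ is adjacent to every other position of $I$.* By (F4) and the choice of $b$, $\Theta(y_v,0)\ge\min(\pi,c_02^j\frac{4\pi}{c_0}e^{-R/2})\ge\min(\pi,A_j)$; now use (F1). In particular every point counted by $t_I$ sees all of $I$.

**(5.3)** *A level-$j$ arc ($j\ge0$) contains at most $p_j:=2^{j+6}$ pairwise nonadjacent positions.* Positions at angle $\le c_0e^{-R/2}$ are adjacent by (F4). So $m$ pairwise nonadjacent positions in the arc have consecutive gaps $>c_0e^{-R/2}$, whence $m\le1+A_j/(c_0e^{-R/2})\le1+4\pi2^j/c_0\le2^{j+6}$.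

**Definition.** A set $\mathcal O$ of arcs with levels in $[j_s,J]$ is *closed* if with an arc it contains all arcs of level $\le J$ containing it. *Example:* the $J-j_s+1$ arcs of levels $j_s,\dots,J$ containing one given position form a closed chain; unions of such chains are closed.

We want a lower bound for $\sum_{I\in\mathcal O}t_I$ simultaneously for all closed sets. A single $t_I$ can vanish with positive probability, so no bound can hold arc by arc; but deficits can be passed up the tree, where the means are larger.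

**Lemma 3 (tree lemma).** Let $\theta\in(0,1]$ and $j_s\ge0$ be fixed with $\theta c_22^{(1-2\alpha)j}\ge5$ for $j\ge j_s$. Let $X_I\ge0$ ($I$ of level $j_s$) be independent, jointly independent of all $t_I$ of levels $\ge j_s$, with $Ee^{\theta X_I}\le2$, and let $0\le\kappa_j\le m_j/4$. With probability $\ge1-\exp(-n^c)$, for some $c>0$: for every closed $\mathcal O$,
$$\sum_{I\in\mathcal O,\ \text{level }j_s}X_I+\sum_{I\in\mathcal O}\kappa_{\text{level}(I)}\le\sum_{I\in\mathcal O}t_I .$$

**Step 1: pass deficits upward.** Put $e_I=(X_I+\kappa_{j_s}-t_I)^+$ at level $j_s$ and $e_I=(e_{I'}+e_{I''}+\kappa_j-t_I)^+$ at levels $j>j_s$, where $I',I''$ are the two halves of $I$. Call $X_I1\{\text{level}(I)=j_s\}+\kappa_{\text{level}(I)}-t_I$ the *excess* of $I$. Claim: for $I\in\mathcal O$, the sum of the excesses over all arcs of $\mathcal O$ contained in $I$ is at most $e_I$. At level $j_s$ this is clear. At higher levels, if a child belongs to $\mathcal O$ its part of the sum is at most $e_{\text{child}}$ by induction; if it does not, then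 since $\mathcal O$ is closed no arc of $\mathcal O$ lies inside it, and its part is $0\le e_{\text{child}}$. Add the excess of $I$. Since every arc of $\mathcal O$ lies in a level-$J$ arc of $\mathcal O$, the lemma holds as soon as $e_I=0$ for all arcs of level $J$.

**Step 2: exponential moments.** Let $a_j=\max_IEe^{\theta e_I}-1$ over level $j$. For real $x$, $e^{\theta x^+}-1\le e^{\theta x}$. By concavity $1-e^{-\theta}\ge(1-e^{-1})\theta\ge0.63\,\theta$, so $Ee^{-\theta t_I}=e^{-(1-e^{-\theta})m_j}\le e^{-0.63\theta m_j}$. Note $\theta m_j\ge5$. Hence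
$$a_{j_s}\le2e^{\theta m_{j_s}/4-0.63\theta m_{j_s}}\le2e^{-\theta m_{j_s}/3}\le2e^{-5/3}\le1 .$$
For $j>j_s$ the variables $e_{I'},e_{I''},t_I$ are independent (disjoint arcs, and a new band), so inductively
$$a_j\le(1+a_{j-1})^2e^{\theta m_j/4-0.63\theta m_j}\le4e^{-\theta m_j/3}\le4e^{-5/3}\le1 .$$

**Step 3: the top level.** At level $J$, $P(e_I>0)\le Ee^{\theta(e_{I'}+e_{I''}+\kappa_J-t_I)}\le4e^{-\theta m_J/3}$. There are $2^{j_1}$ arcs of level $J$, a constant number, and $m_J\ge cn^{1-2\alpha}$. $\square$

Independence of the $X_I$ will sometimes be arranged by splitting the level-$j_s$ arcs into four classes (cyclic index mod $4$; their number $2^{S-j_s}$ is divisible by $4$) and setting $X_I=0$ outside one class.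

## 6. Tops of components, and why tall tops are rare

For a component $C$ of $G[Z]$ let $\mathrm{top}(C)$ be its tallest vertex. Tops of distinct components are nonadjacent. Every neighbour $x$ of $\mathrm{top}(C)$ that is taller than it lies in $\partial Z$: it is not in $C$, and being adjacent to $C$ it is in no other component. Likewise, for components of $G-T$ such neighbours lie in $T$. So tops force boundary points.

**(6.1)** *Let $\mathcal O$ be a set of arcs such that each $I\in\mathcal O$, of level $j\ge0$ say, contains a top $w$ with $y_w<2j\log2+b$. Then $\sum_{I\in\mathcal O}t_I\le|\partial Z|$ (respectively $\le|T|$).* The points counted by $t_I$ are adjacent to $w$ by (5.2) and taller than $w$, so they lie in $\partial Z$ (in $T$). A point has one band and one arc of the corresponding level, so it is counted at most once.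

**Lemma 4 (tall tops).** For each $K$ there is $h(K)\ge10$ such that for every fixed $h'\ge h(K)$, with probability $\ge1-\exp(-n^c)$: for every $T$, at most $|T|/K$ components of $G-T$ have a top of height in $[h',R/2)$; and for every $Z$, at most $|\partial Z|/K$ components of $G[Z]$ have a top of height in $[h',R/2)$.

**Proof.** *One tall top per arc.* For a top $u$ in this range let $j(u)=\lceil y_u/(2\log2)\rceil$. Then $8\le j(u)\le J$, since $10/(2\log2)>7$ and $y_u<R/2$. If $u,u'$ are distinct tops with $j(u)=j(u')=j$, both heights exceed $2(j-1)\log2$ and they are nonadjacent, so by (F4) their angle is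
$$>c_02^{2(j-1)}e^{-R/2}\ge4\pi2^je^{-R/2}\ge A_j,$$
because $2^j\ge256>16\pi/c_0$. So each level-$j$ arc contains at most one such $u$.

*Use the tree lemma.* Take $j_s=\lceil h'/(2\log2)\rceil$, $\theta=1$, $X_I=0$, $\kappa_j=K$. This is allowed if $c_22^{(1-2\alpha)j_s}\ge\max(5,4K)$, which holds if $h(K)$ is large. Let $\mathcal O$ consist of all arcs of levels between $j(u)$ and $J$ containing $u$, over all tops $u$ in question; it is closed. Mapping $u$ to its level-$j(u)$ arc is injective, so $K\,\#\{u\}\le K|\mathcal O|\le\sum_{\mathcal O}t_I$. Finally (6.1) applies since $y_u\le2j(u)\log2<2j\log2+b$ for $j\ge j(u)$. $\square$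

## 7. Good cells

We now fix the place where a pair will be planted. A cell will be a very short arc; a pair is planted at tiny height above it, and a surrounding region is emptied. The geometry must ensure that a top $w$ above the cell sees everything that the planted pair sees, and that tall neighbours of the pair see nearly everything that the emptied region saw.

**Constants.** They are fixed in the order
$$h_*\to j_2,H_d,L\to\gamma\to k_0,H\to M_0\to c_1\to\delta\to h\to C_A\to\varepsilon ,$$
so there is no circularity. Let $h_*=h(16)$ from Lemma 4. For $j_2\ge0$ with $2j_2\log2+b\ge h_*$ let $H_d=2(j_2+1)\log2+b$ and $L=2C_0e^{(H_d+10)/2}$; $j_2$ is fixed in part (B2) of Lemma 5. Then $\gamma\in(0,\frac12]$ is fixed in part (B1). Then fix $k_0\ge0$ with $4\pi2^{-k_0}\le\gamma c_0/8$, so that $A_{-k_0}\le\frac{\gamma c_0}8e^{-R/2}$, and $H\ge\max(h_*,H_d+8)$ with $\frac{\gamma c_0}4e^{H/2}\ge L+1$. Then $M_0$ is fixed in part (B3). The rest comes later.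

**Definition.** A *cell* $\mathsf U$ is a level-$(-k_0)$ arc. With it come three sets of positions:

- $\mathrm{Box}(\mathsf U)=\{(y,\varphi):\varphi\in\mathsf U,\ y\le\gamma\}$;
- $\mathrm{Reg}(\mathsf U)$, the positions with $y<H$ adjacent to (or equal to) some position of $\mathrm{Box}(\mathsf U)$;
- $\mathrm{Win}(\mathsf U)$, the positions whose angle to some direction in $\mathsf U$ is $\le Le^{-R/2}$.

Two distinct positions above the same cell are adjacent, since $A_{-k_0}\le c_0e^{-R/2}$. By (F3), $\mathrm{Reg}(\mathsf U)$ lies within angle $C_0e^{(H+1)/2}e^{-R/2}$ of $\mathsf U$, so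
$$\Lambda\mu(\mathrm{Reg}(\mathsf U))\le C,\qquad \Lambda\mu(\mathrm{Box}(\mathsf U))=\Lambda2^{-k_0-S}P(y\le\gamma)\ge\beta_0>0\tag{7.1}$$
for constants $C,\beta_0$. So in expectation a region contains boundedly many points.

**(G-i)** *If $d$ is adjacent to a position of $\mathrm{Box}(\mathsf U)$ and $w$ lies above $\mathsf U$ with $y_w\ge2\gamma$, then $d=w$ or $d\sim w$.* The angle between $d$ and $w$ is at most $\Theta(y_d,\gamma)+A_{-k_0}$. If $\Theta(y_d,2\gamma)=\pi$ we are done. Otherwise (F5) gives $\Theta(y_d,2\gamma)\ge\Theta(y_d,\gamma)+\frac{\gamma c_0}4e^{-R/2}\ge\Theta(y_d,\gamma)+A_{-k_0}$, and $\Theta(y_d,2\gamma)\le\Theta(y_d,y_w)$.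

**(G-ii)** *If $y_v\ge H$, $v$ is adjacent to a position of $\mathrm{Box}(\mathsf U)$, and $u\in\mathrm{Win}(\mathsf U)$ has $y_u\ge2\gamma$, then $u=v$ or $u\sim v$.* The angle is at most $\Theta(y_v,\gamma)+A_{-k_0}+Le^{-R/2}\le\Theta(y_v,\gamma)+(L+1)e^{-R/2}$. Either $\Theta(y_v,2\gamma)=\pi$, or by (F5) and the choice of $H$ it is at most $\Theta(y_v,\gamma)+\frac{\gamma c_0}4e^{(y_v-R)/2}\le\Theta(y_v,2\gamma)\le\Theta(y_v,y_u)$.

**(G-iii)** *Let $v$ be as in (G-ii), $d\in\mathrm{Reg}(\mathsf U)$ with $y_d<H_d$, and $z\sim d$. Suppose $z\notin\mathrm{Win}(\mathsf U)$ or $y_z\ge2\gamma$. Then $z=v$ or $z\sim v$.*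

*Case $y_z<10$.* By (F3) the angle of $z$ to $\mathsf U$ is at most $C_0(e^{(H_d+10)/2}+e^{(H_d+1)/2})e^{-R/2}\le Le^{-R/2}$. So $z\in\mathrm{Win}(\mathsf U)$, hence $y_z\ge2\gamma$ by assumption, and (G-ii) applies.

*Case $y_z\ge10$.* Going from $v$ to the Box, across the cell, to $d$ and to $z$, the angle of $v,z$ is at most $\Theta(y_v,\gamma)+\Theta(y_d,\gamma)+\Theta(y_d,y_z)+A_{-k_0}$. Put $Q=c_0e^{(y_v+y_z-R)/2}$. Using (F3), $\gamma\le\frac12$ and $y_v\ge H\ge H_d+8>y_d+8$, the ratios of the four terms to $Q$ are at most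
$$\frac{6e^{1/2}}{0.4\,e^5}<0.17,\qquad\frac{6e^{1/2}e^{-4}}{0.4\,e^5}<0.01,\qquad\frac{6e^{-4}}{0.4}<0.28,\qquad\frac{\gamma}{8}e^{-(y_v+y_z)/2}<0.01 .$$
The sum is below $1$, so the angle is $<Q$; it is also $\le\pi$. By (F4), $z=v$ or $z\sim v$. $\square$

**Definition.** A cell $\mathsf U$ is *good* in $\eta$ if

- (G1) no point of $\eta$ in $\mathrm{Win}(\mathsf U)$ has height $<2\gamma$;
- (G2) $D_{mid}(\mathsf U):=\#\{d\in\eta\cap\mathrm{Reg}(\mathsf U):h_*\le y_d<H_d\}\ge6$;
- (G3) $|\eta\cap\mathrm{Reg}(\mathsf U)|\le M_0$.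

For instance, if a top $w$ lies above a good cell, then $w\in\mathrm{Win}(\mathsf U)$, so (G1) forces $y_w\ge2\gamma$, and (G-i) applies to $w$.

**Lemma 5.** For suitable $j_2,\gamma,M_0$, with probability $\ge1-\exp(-n^c)$: for every $Z$, at most $\frac3{16}|\partial Z|$ components of $G[Z]$ have a top of height $<h_*$ lying in a cell that is not good.

**Proof.** We bound the tops in cells violating (G2), (G1), (G3) in turn, each by $|\partial Z|/16$. In each part we apply Lemma 3 with $\kappa_j=0$ and with $\mathcal O$ the set of all arcs with levels in $[j_s,J]$ containing the tops in question; it is closed. We make sure that $2j_s\log2+b\ge h_*$, so that (6.1) applies to these tops.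

**(B2) Failure of (G2); choice of $j_2$.** Call a level-$j_2$ arc bad if its $t_I\le5$. Cells are nested in level-$j_2$ arcs. If a cell lies in a non-bad arc, the at least six points counted by $t_I$ have heights in $B_{j_2}\subset[h_*,H_d)$ and by (5.2) are adjacent to the positions of the Box; so they lie in $\mathrm{Reg}(\mathsf U)$ and (G2) holds. Let $K=16$, $\theta=1/(Kp_{j_2})$ and $j_s=\lceil(j_2+\log_2(320K/c_2))/(1-2\alpha)\rceil$. Then
$$\theta c_22^{(1-2\alpha)j_s}\ge\frac{c_2}{K2^{j_2+6}}\cdot2^{j_2}\cdot\frac{320K}{c_2}=5,$$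
and $j_s>j_2$ for $j_2$ large. Put $X_I=Kp_{j_2}\cdot\#\{\text{bad level-}j_2\text{ arcs in }I\}$. The bands $B_j$ with $j\ge j_s>j_2$ are disjoint from $B_{j_2}$, so the independence hypotheses hold. With $\pi_5=P(\mathrm{Poi}(m_{j_2})\le5)$,
$$Ee^{\theta X_I}=\big(1+(e-1)\pi_5\big)^{2^{j_s-j_2}}\le\exp(2\cdot2^{j_s-j_2}\pi_5)\le2$$
if $j_2$ is large: since $m_{j_2}\ge c_22^{(1-2\alpha)j_2}$, $\pi_5\le\exp(-c2^{(1-2\alpha)j_2})$, while $2^{j_s}$ is bounded by a power of $2^{j_2}$ times a constant. Fix such a $j_2$. The tops in question lie in bad arcs, and by (5.3) each bad arc contains at most $p_{j_2}$ of them. So $K\cdot\#\{\text{tops}\}\le\sum_{I\in\mathcal O,\ \text{level }j_s}X_I\le\sum_{\mathcal O}t_I\le|\partial Z|$ by Lemma 3 and (6.1).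

**(B1) Failure of (G1); choice of $\gamma$.** Fix $j_s$ with $2j_s\log2+b\ge h_*$, $2\pi2^{j_s}\ge L$, $c_22^{(1-2\alpha)j_s}\ge5$; this does not involve $\gamma$. Call a level-$j_s$ arc $I$ bad if $I$ or one of its two neighbouring arcs contains a point of height $<2\gamma$. The window of a cell in $I$ reaches at most $Le^{-R/2}\le A_{j_s}$ beyond the cell, so it stays in $I$ and its neighbours: cells in non-bad arcs satisfy (G1). Badness depends only on points of height $<2\gamma\le1<b$, so it is independent of all $t_I$, and arcs of one class mod $4$ have disjoint triples (arc and neighbours). By (4.2), $P(I\text{ bad})\le C\gamma$. For each class put $X_I=64p_{j_s}1\{I\text{ bad}\}$ on the class and $0$ elsewhere, $\theta=1$; then $Ee^{X_I}\le1+e^{64p_{j_s}}C\gamma\le2$ for $\gamma$ small. Fix such a $\gamma$. Apply the above with $\mathcal O$ formed from the tops whose level-$j_s$ arc is in the class: by (5.3), Lemma 3 and (6.1), $64\,\#\{\text{tops of the class}\}\le|\partial Z|$. Four classes give $|\partial Z|/16$.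

**(B3) Failure of (G3); choice of $M_0$.** Now $k_0$ and $H$ are fixed. Fix $j_s$ with $2j_s\log2+b\ge H$ (and $H\ge h_*$), $2\pi2^{j_s}\ge C_0e^{(H+1)/2}$, $c_22^{(1-2\alpha)j_s}\ge5$. Call $I$ bad if $I$ and its two neighbours together contain more than $M_0$ points of height $<H$. This is independent of the $t_I$ of levels $\ge j_s$, whose bands start at height at least $H$. Since $\mathrm{Reg}(\mathsf U)$ reaches at most $A_{j_s}$ beyond $\mathsf U$, cells in non-bad $I$ satisfy (G3). The number of points in question is Poisson with bounded mean, so $P(I\text{ bad})\to0$ as $M_0\to\infty$; with $X_I=64p_{j_s}1\{I\text{ bad}\}$ on a class and $M_0$ large, $Ee^{X_I}\le2$. Conclude as in (B1). $\square$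

## 8. Sets of low vertices have large boundary

For a vertex set $Z$ we write $\mu(N(Z))$ for the $\mu$-measure of the set of all *positions* adjacent to some vertex of $Z$: the probability that a new vertex is adjacent to $Z$. The next lemma makes $|\partial Z|$ the common currency.

**Lemma 6.** For each $h$ there is $C_A=C_A(h)$ such that with probability $\ge1-\exp(-n^c)$: for every nonempty $Z\subset V_{<h}$,
$$\Lambda\mu(N(Z))\le C_A|\partial Z|,\qquad|Z|\le C_A|\partial Z|,\qquad|\partial Z|\ge m_J/4\ge c\,n^{1-2\alpha}.$$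

**Proof.** *The last two bounds.* Fix $j_h\ge0$ with $2j_h\log2+b\ge h$ and $c_22^{(1-2\alpha)j_h}\ge5$. Apply Lemma 3 with $j_s=j_h$, $\theta=1$, $\kappa_j=m_j/4$ and $X_I=\zeta\,\#\{\text{points of height}<h\text{ in }I\}$, where $\zeta>0$ is a constant so small that $Ee^{X_I}\le2$ (the number is Poisson with bounded mean, and depends on heights below all bands used). Let $\mathcal O$ be the arcs of levels in $[j_h,J]$ meeting $Z$; it is closed. Points counted by $t_I$, $I\in\mathcal O$, have height $\ge h$, so are not in $Z$, and by (5.2) are adjacent to a point of $Z$ in $I$. So $\sum_{\mathcal O}t_I\le|\partial Z|$ and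
$$\zeta|Z|+\tfrac14\sum_{I\in\mathcal O}m_{\text{level}(I)}\le|\partial Z|.\tag{8.1}$$
As $Z\ne\emptyset$, $\mathcal O$ contains an arc of level $J$.

*The first bound.* Let $\mathcal O_j$ be the level-$j$ part of $\mathcal O$. Positions with height in $B_j$, $j_h\le j\le J$, adjacent to $Z$ are by (F3) at angle $\le C_0e^{(h+2(j+1)\log2+b-R)/2}\le C_hA_j$ from an arc of $\mathcal O_j$. They have $\Lambda\mu$-mass at most $(1+2C_h)|\mathcal O_j|m_j$, because $A_j/2\pi=2^{j-S}$. Positions of height below $B_{j_h}$ adjacent to $Z$ are at angle $\le Ce^{-R/2}$ from an arc of $\mathcal O_{j_h}$: mass $\le C|\mathcal O_{j_h}|\le C|\mathcal O_{j_h}|m_{j_h}$. Positions above $B_J$ have height $\ge2(J+1)\log2+b\ge R-C$: mass $\le C\Lambda e^{-\alpha R}\le Cm_J$, since $\Lambda e^{-\alpha R}$ and $2^{(1-2\alpha)J}$ are both of order $e^{(1-2\alpha)R/2}$; and $\mathcal O_J\neq\emptyset$. Summing, $\Lambda\mu(N(Z))\le C\sum_{\mathcal O}m_{\text{level}(I)}$, and (8.1) finishes. $\square$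

**Fixed number of points.** Given $|\eta|=N$ the points are i.i.d. with law $\mu$. Taking $\Lambda=N$ and $P(\mathrm{Poi}(N)=N)\ge c/\sqrt N$, we see that Lemmas 4–6 also hold for $N$ i.i.d. points if $Ne^{-R/2}\in[\nu_-/2,2\nu_+]$ (with $\Lambda=N$ in Lemma 6), with failure probability $\le C\sqrt N\exp(-n^c)\le\exp(-n^{c'})$.

## 9. Planting an isolated pair

From now on $H<h<R/2$. Let $Z^*$ be a measurably chosen maximizer for $\Psi_{s,\tau}$: number the points by increasing height and take the maximizing index set that comes first in a fixed ordering of the finite subsets of $\mathbb N$. Call a cell $\mathsf U$ *near* (in $\eta$) if it is good and contains the top $w$ of a component of $G[Z^*]$ with $y_w<h_*$.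

In the star of Section 3 the replacement of a leaf by a pair turned the pair into a component of every maximizer. The next lemma is the same statement in the random geometric graph, and it is the heart of the proof.

**Lemma 7 (planting).** Let $s>0$, $s+\tau>1$. Let $\mathsf U$ be near in $\eta$ and $\eta'=(\eta\setminus\mathrm{Reg}(\mathsf U))\cup P$, where $P=\{a,a'\}$ with $a,a'\in\mathrm{Box}(\mathsf U)$ distinct. Then for every maximizer $Z'$ for $\eta'$, $P$ is a component of $G(\eta')[Z']$. Moreover $\Psi(\eta')\le\Psi(\eta)+1+2M_0$.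

**Proof.** Write $\mathrm{Reg}$ for $\mathrm{Reg}(\mathsf U)$, $Z=Z^*(\eta)$, $w$ for the top in $\mathsf U$, $C_w$ for its component. By (G1), $y_w\ge2\gamma$. Let $N_P$ be the set of neighbours of $P$ in $\eta'\setminus P=\eta\setminus\mathrm{Reg}$. They all have height $\ge H$, because lower ones would lie in $\mathrm{Reg}$. Besides $D_{mid}$ let $D_{high}=\#\{d\in\eta\cap\mathrm{Reg}:y_d\ge H_d\}$.

**Step 1: planting pays.** This step shows that $\Psi(\eta')$ is not small, by transplanting $Z$. First, $w\in\mathrm{Reg}$, since $y_w<h_*\le H$ and $w$ is adjacent to the positions of the Box in its own cell. By (G-i) every point of $\eta\cap\mathrm{Reg}$ is $w$ or adjacent to $w$. (Points of $\eta$ inside the Box are excluded by (G1).) Three consequences: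

- $Z\cap\mathrm{Reg}\subset C_w$, since points of $Z$ adjacent to $w$ are in its component.
- The points of $\eta\cap\mathrm{Reg}$ of height $\ge h_*$ are neighbours of $w$ taller than $w$, so they lie in $\partial Z$. There are $D_{mid}+D_{high}$ of them.
- By (G-i), $N_P\subset N(w)$, and points of $N_P$ are taller than $w$; so $N_P\subset\partial Z\setminus\mathrm{Reg}$.

Put $Z_1=(Z\setminus\mathrm{Reg})\cup P$, a subset of $V_{<h}$. Components of $G[Z]$ other than $C_w$ survive unchanged. $P$ is a component of $G(\eta')[Z_1]$: $a\sim a'$ (same cell), and $N_P\subset\partial Z$ is disjoint from $Z$. So the value drops by at most $1-s$. A point of $\partial_{\eta'}Z_1$ lies in $\eta\setminus(\mathrm{Reg}\cup Z)$ and is adjacent to $Z\setminus\mathrm{Reg}$ or belongs to $N_P$; in both cases it is in $\partial_\eta Z\setminus\mathrm{Reg}$. Hence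
$$\Psi(\eta')\ge\Psi(\eta)-1+s+\tau(D_{mid}+D_{high}).\tag{9.1}$$

**Step 2: $N_P\subset\partial Z'$.** Suppose $v\in N_P\setminus\partial Z'$. We turn $Z'$ back into a good set for $\eta$ and contradict (9.1). If $v\in Z'$, let $Z''$ be $Z'$ minus the component of $v$; otherwise $Z''=Z'$. In both cases $v\notin Z''$ and $v$ has no neighbour in $Z''$. Since $v$ is adjacent to a point of $P$, $|Z''\cap P|\le1$. Let $Z_2=Z''\setminus P\subset\eta\setminus\mathrm{Reg}$. Each of the two removals lowers the value by at most $1$: a component of weight $\le1$ disappears or is replaced by components of weight $\ge0$.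

Consider $\partial_\eta Z_2$. A point $x\in\eta\setminus\mathrm{Reg}=\eta'\setminus P$ in $\partial_\eta Z_2$ lies in $\partial_{\eta'}Z'$: otherwise $x\in Z'\setminus Z_2$ and $x\notin P$, so $x$ is in the removed component of $v$, whose points are not adjacent to $Z_2$. A point $d\in\eta\cap\mathrm{Reg}$ with $y_d<H_d$ is not adjacent to $Z_2$: if $z\in Z_2$ and $z\sim d$, then, as $z\in\eta$, (G1) says $z\notin\mathrm{Win}(\mathsf U)$ or $y_z\ge2\gamma$, so (G-iii) gives $z=v$ or $z\sim v$, which is impossible. Hence $|\partial_\eta Z_2|\le|\partial_{\eta'}Z'|+D_{high}$, and with (9.1),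
$$\Psi(\eta)\ge\Phi_\eta(Z_2)\ge\Psi(\eta')-2-\tau D_{high}\ge\Psi(\eta)-3+s+\tau D_{mid}.$$
So $\tau D_{mid}\le3-s<3$. But $\tau D_{mid}\ge\frac34\cdot6=4.5$ by (G2), a contradiction.

**Step 3: $P$ is a component.** Now $N_P\subset\partial Z'$, so $N_P\cap Z'=\emptyset$.

- If $P\cap Z'=\emptyset$, then $P\cap\partial Z'=\emptyset$ as well, since all neighbours of $P$ outside $P$ are in $N_P$. Adding $P$ to $Z'$ creates a new component of weight $s$ and no new boundary. It raises $\Phi$ by $s>0$: impossible.
- If $|P\cap Z'|=1$, that vertex is a singleton component, and the other vertex of $P$ is in $\partial Z'$. Adding the latter changes $\Phi$ by $-1+s+\tau>0$: impossible.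

So $P\subset Z'$, and it is a component.

**Step 4: the upper bound.** $Z'\setminus P\subset\eta\setminus\mathrm{Reg}$, and $\partial_\eta(Z'\setminus P)\subset\partial_{\eta'}Z'\cup(\eta\cap\mathrm{Reg})$. By (G3),
$$\Psi(\eta)\ge\Phi_\eta(Z'\setminus P)\ge\Psi(\eta')-s-\tau|\eta\cap\mathrm{Reg}|\ge\Psi(\eta')-1-\tfrac54M_0.\qquad\square$$

## 10. Even components on average

Recall $g(x)=x/(1+x)$, so $g'(x)=(1+x)^{-2}$. If $\Psi$ changes by a bounded amount, $g'(\Psi)$ changes by at most a bounded factor; this makes $g$ suitable for resampling.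

**Lemma 8.** There is $c_1>0$, not depending on $\delta,h,\varepsilon$, such that for $s\in(0,1]$, $\tau\in[\frac34,\frac54]$, $s+\tau>1$, and all $\Lambda$ in range:
$$E\big[g'(\Psi)\,\mathrm{even}(G[Z^*])\big]\ge c_1E\big[g'(\Psi)\,|\partial Z^*|\big]-o(1),$$
with $o(1)$ uniform in $s,\tau,\Lambda$ (for fixed $h$).

**Step 1: resample one region.** Let $\eta'=(\eta\setminus\mathrm{Reg}(\mathsf U))\cup\xi$, with $\xi$ an independent Poisson process of intensity $\Lambda\mu$ on $\mathrm{Reg}(\mathsf U)$; then $\eta'$ has the law of $\eta$. By (7.1), with probability at least $\beta:=e^{-C}\beta_0^2/2$, independently of $\eta$, $\xi$ consists of exactly two points, both in $\mathrm{Box}(\mathsf U)$. Say that $\mathsf U$ is *used* in $\eta$ if $\eta\cap\mathrm{Reg}(\mathsf U)$ consists of two points of $\mathrm{Box}(\mathsf U)$ forming a component of $G[Z^*(\eta)]$. By Lemma 7, if $\mathsf U$ is near in $\eta$ and $\xi$ has this form, then $\mathsf U$ is used in $\eta'$ (whichever maximizer $Z^*(\eta')$ is), and $1+\Psi(\eta')\le(2+2M_0)(1+\Psi(\eta))$,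 that is, $g'(\Psi(\eta))\le(2+2M_0)^2g'(\Psi(\eta'))$. Taking expectations and using equality in law,
$$\beta\,E[1\{\mathsf U\text{ near}\}g'(\Psi)]\le(2+2M_0)^2E[1\{\mathsf U\text{ used}\}g'(\Psi)].$$

**Step 2: sum over cells.** Boxes of distinct cells are disjoint, so distinct used cells give distinct even components: $\sum_{\mathsf U}1\{\mathsf U\text{ used}\}\le\mathrm{even}(G[Z^*])$.

**Step 3: count near cells.** Let $\mathcal E$ be the event that the conclusions of Lemma 4 (with $K=16$, $h'=h_*$) and of Lemma 5 hold. Since $\Phi(Z^*)\ge0$ and weights are at most $1$, $G[Z^*]$ has at least $\tau|\partial Z^*|\ge\frac34|\partial Z^*|$ components. Their tops have height $<h<R/2$. On $\mathcal E$, all but $(\frac1{16}+\frac3{16})|\partial Z^*|$ of the components have tops of height $<h_*$ in good cells. Tops of distinct components are nonadjacent, hence in distinct cells. So on $\mathcal E$ there are at least $\frac12|\partial Z^*|$ near cells. Off $\mathcal E$, $E[|\partial Z^*|1_{\mathcal E^c}]\le(E|\eta|^2\,P(\mathcal E^c))^{1/2}=o(1)$.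 Thus the claim holds with $c_1=\beta/(2(2+2M_0)^2)$. $\square$

**Remaining constants.** Now fix
$$\delta=\min\big(\tfrac18,\tfrac{c_1}8\big),\quad h\ge\max\big(h(4/\delta),H+1\big),\quad C_A=C_A(h),\quad\varepsilon\in(0,\tfrac12]\ \text{ with }\ 18C_A\varepsilon\le\tfrac{c_1}8 .$$

## 11. Interpolation from matchings to Hamilton cycles

Let $\Lambda_0=n+n^{2/3}$ and $\Lambda_1=n'-(n')^{2/3}$, so $0<\Lambda_1-\Lambda_0\le\varepsilon n$. For $u\in[0,1]$ let $(\Lambda,s,\tau)(u)$ move linearly from $(\Lambda_0,2\delta,1-\delta)$ to $(\Lambda_1,1,1+\delta)$, and put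
$$\Psi_{(u)}=\Psi_{s(u),\tau(u)},\qquad F(u)=E_{\Lambda(u)}\big[g(\Psi_{(u)})\big].$$
Along the path $\tau\in[\frac34,\frac54]$, $0<s\le1$, $s+\tau\ge1+\delta>1$, and $\Lambda$ is in range. So Lemma 8 applies everywhere. (Starting at $s=0$, $\tau=1$ would not be allowed; compare the three-way tie in Section 3.)

**Proposition 9.** $F(1)\ge F(0)-o(1)$.

**Step 1: the derivative in $\Lambda$.** Let $a_k(s,\tau)=E\,g(\Psi_{s,\tau})\in[0,1]$ for $k$ i.i.d. points. Then $E_\Lambda g(\Psi)=\sum_ke^{-\Lambda}\frac{\Lambda^k}{k!}a_k$, and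
$$\partial_\Lambda E_\Lambda g(\Psi)=\sum_ke^{-\Lambda}\tfrac{\Lambda^k}{k!}(a_{k+1}-a_k)=\int E\big[g(\Psi(\eta+z))-g(\Psi(\eta))\big]\mu(dz),$$
where $\eta+z$ is $\eta$ with the point $z$ added. So $|\partial_\Lambda E_\Lambda g|\le1$, and differentiating again $|\partial_\Lambda^2E_\Lambda g|\le4$. Since $\mathrm{even}\le|\eta|$ and $|\partial Z|\le|\eta|$, $\Psi_{s,\tau}$ is $|\eta|$-Lipschitz in each of $s,\tau$; as $g$ is $1$-Lipschitz, $|a_k(s,\tau)-a_k(\tilde s,\tilde\tau)|\le k(|s-\tilde s|+|\tau-\tilde\tau|)$. Hence $\partial_\Lambda E_\Lambda g(\Psi_{s,\tau})$ is continuous in $(s,\tau)$.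

For a lower bound, use $Z^*(\eta)$ as a candidate for $\eta+z$: its components are unchanged, and its boundary gains at most the point $z$, so $\Psi(\eta+z)\ge\Psi(\eta)-\tau1\{z\in N(Z^*)\}$. A drop $x\le\min(\tau,\Psi)$ costs
$$g(\Psi)-g(\Psi-x)\le x(1+\Psi-x)^{-2}\le x(1+x)^2g'(\Psi)\le18\,g'(\Psi),$$
because $1+\Psi\le(1+x)(1+\Psi-x)$ and $x\le\frac54$. By Lemma 6 (using $\mu\le1$ when its conclusion fails, and $N(\emptyset)=\emptyset$),
$$\partial_\Lambda E_\Lambda g(\Psi)\ge-18E[g'(\Psi)\mu(N(Z^*))]\ge-\frac{18C_A}\Lambda E\big[g'(\Psi)|\partial Z^*|\big]-18e^{-n^c}.\tag{11.1}$$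

**Step 2: the derivative in $(s,\tau)$.** Let $(s',\tau')=(1-2\delta,2\delta)$ be the velocity of $(s,\tau)(u)$. With $Z^*$ the maximizer at $(s,\tau)$ and $\sigma\downarrow0$,
$$\Psi_{s+\sigma s',\tau+\sigma\tau'}\ge(\Psi_{s,\tau}+\sigma a)^+,\qquad a=s'\,\mathrm{even}(G[Z^*])-\tau'|\partial Z^*|,\quad|a|\le2|\eta| .$$
The quotient $\sigma^{-1}[g((\Psi+\sigma a)^+)-g(\Psi)]$ is bounded in modulus by $|a|$, and its limit is at least $g'(\Psi)a$ (equal to it unless $\Psi=0>a$, when the limit is $0$). By dominated convergence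
$$\liminf_{\sigma\downarrow0}\sigma^{-1}E\big[g(\Psi_{s+\sigma s',\tau+\sigma\tau'})-g(\Psi_{s,\tau})\big]\ge E[g'(\Psi)a].$$
Since $s'\ge\frac12$ and $\tau'=2\delta\le\frac{c_1}4$, Lemma 8 gives
$$E[g'(\Psi)a]\ge\Big(\frac{c_1}2-\frac{c_1}4\Big)E[g'(\Psi)|\partial Z^*|]-o(1).\tag{11.2}$$

**Step 3: combine.** For fixed $n$, $F$ is Lipschitz by the bounds above, hence absolutely continuous. Write
$$F(u+\sigma)-F(u)=\big[E_{\Lambda(u+\sigma)}-E_{\Lambda(u)}\big]g(\Psi_{(u+\sigma)})+E_{\Lambda(u)}\big[g(\Psi_{(u+\sigma)})-g(\Psi_{(u)})\big].$$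
By the bound on the second derivative, the first term is $\sigma(\Lambda_1-\Lambda_0)\,\partial_\Lambda E_\Lambda g(\Psi_{(u+\sigma)})|_{\Lambda=\Lambda(u)}+O(\sigma^2)$ for fixed $n$, and this derivative converges as $\sigma\downarrow0$ to the one with $\Psi_{(u)}$. So at each point of differentiability, by (11.1) and (11.2),
$$F'(u)\ge\Big(\frac{c_1}4-18C_A\frac{\Lambda_1-\Lambda_0}{\Lambda(u)}\Big)E[g'(\Psi)|\partial Z^*|]-o(1)\ge-o(1)$$
uniformly in $u$, because $(\Lambda_1-\Lambda_0)/\Lambda\le\varepsilon$, $18C_A\varepsilon\le\frac{c_1}8$ and $(\Lambda_1-\Lambda_0)e^{-n^c}=o(1)$. Integrate over $[0,1]$. $\square$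

## 12. The two ends of the path, and Theorem 1(a)

It remains to read off NPM at $u=0$ and Ham at $u=1$, passing between Poisson and fixed numbers of points. Let $\omega_1,\omega_2,\dots$ be i.i.d. with law $\mu$.

**Lemma 10 (start).** There is a constant $c>0$ with $P_{\Lambda_0}\big(\Psi_{2\delta,1-\delta/2}\ge c\,n^{1-2\alpha}\big)\ge P(G(n;\alpha,\nu)\text{ not NPM})-o(1)$.

**Proof.** *From Tutte–Berge to $\Phi$.* Let $G_0$ be the graph on the first $n$ points. If $G_0$ is not NPM, there is $T$ with $\mathrm{odd}(G_0-T)\ge|T|+2$. At most one component of $G_0-T$ has a top of height $\ge R/2$, since vertices of height $\ge R/2$ are pairwise adjacent. By Lemma 4 ($K=4/\delta$, $h'=h$), outside an event of probability $o(1)$, at most $\frac\delta4|T|$ components have a top of height in $[h,R/2)$. Let $Z$ be the union of the odd components of $G_0-T$ with all heights $<h$. Then $\mathrm{odd}(G_0[Z])\ge(1-\frac\delta4)|T|+1>0$, there are no even components, and $\partial Z\subset T$. So, using $|T|\ge|\partial Z|$,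
$$\Phi_{2\delta,1-\delta/2}(Z)\ge1+\big(1-\tfrac\delta4\big)|\partial Z|-\big(1-\tfrac\delta2\big)|\partial Z|=1+\tfrac\delta4|\partial Z| .$$

*From $n$ points to the Poisson graph.* The Poisson graph is the graph on the first $N'$ points, $N'\sim\mathrm{Poi}(\Lambda_0)$ independent of the $\omega_i$; a.a.s. $0\le N'-n\le2n^{2/3}$. Given $G_0$ and a measurably chosen $Z$, the number $Y$ of points $\omega_i$, $n<i\le n+2n^{2/3}$, adjacent to $Z$ has conditional mean $\le2n^{2/3}C_A|\partial Z|/n$ (Lemma 6 for $n$ points, off an event of probability $o(1)$). By Markov, $Y\le\frac\delta{16}|\partial Z|$ with probability $1-O(n^{-1/3})$. Adding these points leaves $G[Z]$ unchanged and enlarges the boundary by at most $Y$. Hence $\Psi_{2\delta,1-\delta/2}\ge\frac\delta4|\partial Z|-2Y\ge\frac\delta8|\partial Z|\ge c\,n^{1-2\alpha}$ by Lemma 6. $\square$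

**Lemma 11 (end).** $P_{\Lambda_1}(\Psi_{1,1+\delta}>0)\le P(G(n';\alpha,\nu')\text{ not Ham})+o(1)$.

**Proof.** Take the Poisson graph $G$ on the first $N'\sim\mathrm{Poi}(\Lambda_1)$ points; a.a.s. $n'-2(n')^{2/3}\le N'\le n'$. If $\Psi_{1,1+\delta}>0$, then $Z=Z^*\ne\emptyset$ and $G[Z]$ has more than $(1+\delta)|\partial Z|$ components. The number $Y$ of further points, up to index $n'$, adjacent to $Z$ has conditional mean at most $2(n')^{2/3}C_A|\partial Z|/\Lambda_1$ by Lemma 6 (off an event of probability $o(1)$), so by Markov $Y\le\frac\delta2|\partial Z|$ outside an event of probability $o(1)$. In $G(n';\alpha,\nu')$ let $T$ be the set of neighbours of $Z$ outside $Z$. Then $1\le|T|\le(1+\frac\delta2)|\partial Z|$, where $|T|\ge|\partial Z|\ge1$ by Lemma 6. All components of $G[Z]$, more than $|T|$ of them, are components of $G(n';\alpha,\nu')-T$. By the deletion fact, $G(n';\alpha,\nu')$ is not Ham. $\square$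

**Proof of Theorem 1(a).** A smaller $\tau$ gives a larger $\Psi$, so $\Psi_{2\delta,1-\delta}\ge\Psi_{2\delta,1-\delta/2}$. As $g(x)\to1$ for $x\to\infty$, Lemma 10 gives $F(0)\ge P(G(n;\alpha,\nu)\text{ not NPM})-o(1)$. As $g<1$ and $g(0)=0$, Lemma 11 gives $F(1)\le P_{\Lambda_1}(\Psi_{1,1+\delta}>0)\le P(G(n';\alpha,\nu')\text{ not Ham})+o(1)$. Apply Proposition 9. $\square$

With the Corollary in Section 1, this disproves the conjecture for every $\alpha\in(0,\frac12)$.

## 13. Variance of $\Psi$ and Theorem 1(b)

Part (b) upgrades "positive probability" to "probability tending to $1$". We show that, at a slightly smaller $\tau$, $\Psi$ is concentrated and large.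

**Lemma 12.** If $P_{\Lambda_0}(\Psi_{2\delta,1-\delta/2}>0)\ge p>0$ along a sequence of $n$, then along it $P_{\Lambda_0}(\Psi_{2\delta,1-\delta}\ge n^{(1-2\alpha)/2})\to1$.

**Proof.** Fix $s=2\delta$, $\Lambda=\Lambda_0$, and write $\Psi_\tau,Z^*_\tau$.

**Step 1: a variance bound.** The Poincaré inequality for square-integrable functionals $f$ of a Poisson process with intensity $\Lambda\mu$ (Last–Penrose, *Lectures on the Poisson Process*, Thm 18.7) says $\mathrm{Var}f\le E\int(f(\eta+z)-f(\eta))^2\Lambda\mu(dz)$. It applies since $0\le\Psi_\tau\le|\eta|$. The negative part of the increment of $\Psi_\tau$ is at most $\tau1\{z\in N(Z^*)\}$, as in Section 11; it contributes at most $\tau^2E[\Lambda\mu(N(Z^*))]$. By Mecke's formula, $E\sum_{z\in\eta}f(z,\eta)=E\int f(z,\eta+z)\Lambda\mu(dz)$, the positive part contributes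
$$E\sum_{z\in\eta}\big(\Psi_\tau(\eta)-\Psi_\tau(\eta-z)\big)_+^2\le E|Z^*| .$$
Indeed, deleting $z\notin Z^*$ does not decrease $\Phi(Z^*)$, so the term is $0$. If $z\in Z^*$, passing to $Z^*\setminus\{z\}$ lowers the value by at most $1$ and the boundary (in $\eta-z$) does not grow, so the term is at most $1$. By Lemma 6, whose exceptional event contributes $o(1)$,
$$\mathrm{Var}\,\Psi_\tau\le C\,E|\partial Z^*_\tau|+o(1).\tag{13.1}$$
Moreover, using $Z_\tau^*$ as a candidate,
$$\Psi_{\tau-\sigma}\ge\Psi_\tau+\sigma|\partial Z^*_\tau| .\tag{13.2}$$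

**Step 2: pigeonhole over values of $\tau$.** By (13.2), the variance at $\tau$ is controlled by the mean at $\tau-\sigma$; we look for a $\tau$ where the mean does not jump. Let $m$ be a constant with $\frac{2\alpha}{m-1}<\frac{1-2\alpha}4$, $\sigma=\frac\delta{2m}$, $\tau_i=1-\frac\delta2-i\sigma$ and $e_i=E\Psi_{\tau_i}$ for $0\le i\le m$; so $\tau_m=1-\delta$. If $\Psi_{\tau_0}>0$ then $Z^*_{\tau_0}\neq\emptyset$, so by (13.2) and Lemma 6, $e_1\ge\sigma E|\partial Z^*_{\tau_0}|\ge\sigma(p-o(1))m_J/4\ge c\,n^{1-2\alpha}$. The $e_i$ are nondecreasing, and $e_m\le E|\eta|\le Cn$. So the product of the $m-1$ ratios $e_{i+1}/e_i$, $1\le i\le m-1$, is at most $Cn^{2\alpha}$, and for some such $i$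
$$e_{i+1}\le Cn^{2\alpha/(m-1)}e_i\le Cn^{(1-2\alpha)/4}e_i .$$

**Step 3: Chebyshev.** By (13.2), $\sigma E|\partial Z^*_{\tau_i}|\le e_{i+1}$, so (13.1) gives $\mathrm{Var}\,\Psi_{\tau_i}\le Ce_{i+1}/\sigma+o(1)\le C'n^{(1-2\alpha)/4}e_i$. Hence $P(\Psi_{\tau_i}<e_i/2)\le C''n^{(1-2\alpha)/4}/e_i\to0$, uniformly over the finitely many possible $i$, as $e_i\ge cn^{1-2\alpha}$. Finally $\Psi_{1-\delta}\ge\Psi_{\tau_i}$ and $e_i/2\ge n^{(1-2\alpha)/2}$ for $n$ large. $\square$

**Proof of Theorem 1(b).** If $P(G(n;\alpha,\nu)\text{ not NPM})\ge2p>0$ eventually, then Lemma 10 gives $P_{\Lambda_0}(\Psi_{2\delta,1-\delta/2}>0)\ge p$ eventually, and Lemma 12 gives $F(0)=E_{\Lambda_0}g(\Psi_{2\delta,1-\delta})\to1$. By Proposition 9, $F(1)\to1$. Since $F(1)\le P_{\Lambda_1}(\Psi_{1,1+\delta}>0)$, the latter tends to $1$, and Lemma 11 gives $P(G(n';\alpha,\nu')\text{ not Ham})\to1$. $\square$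

## 14. Monotonicity in $\nu$

To turn Theorem 1 into statements about the four critical values we need to know that NPM and Ham become more likely when $\nu$ grows with $n$ fixed. Then $R$ shrinks and the points move; one must check that no edge is lost.

**Lemma 13** (for $\alpha\le2$; cf. Bode–Fountoulakis–Müller, *Electron. J. Combin.* 22(3) (2015), P3.24). For fixed $n$ and $\nu\le\tilde\nu<n$ there is a coupling with $G(n;\alpha,\nu)\subseteq G(n;\alpha,\tilde\nu)$.

**Step 1: the coupling.** Keep the angles and uniform marks $x\in(0,1)$ of the vertices fixed, and let $r=r(R)$ be given by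
$$\sinh(\alpha r/2)=\sqrt x\,\sinh(\alpha R/2).$$
This is the quantile coupling, because the distribution function of the radius is $\frac{\cosh\alpha r-1}{\cosh\alpha R-1}$ and $\cosh\alpha r-1=2\sinh^2(\alpha r/2)$. With $a=\alpha/2\le1$, differentiation in $R$ gives
$$\dot r=\frac{\tanh(ar)}{\tanh(aR)}\ge\frac rR,$$
by concavity of $\tanh$. So $r/R$ is nondecreasing in $R$. We show that adjacency of two vertices persists when $R$ decreases.

**Step 2: reduction to an inequality.** If $r+r'\le R$, the vertices are adjacent, and $r+r'\le R$ persists for smaller $R$ by Step 1. While $r+r'>R$, it suffices to show $\frac d{dR}\log q\le0$ for $q=\frac{\cosh R-\cosh D}{2\sinh r\sinh r'}$, $D=r-r'$, since adjacency is $\sin^2(\Delta/2)\le q$. Computing the logarithmic derivative and multiplying by $\cosh R-\cosh D>0$, this says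
$$\sinh R\le\dot r\big[\coth r(\cosh R-\cosh D)+\sinh D\big]+\dot r'\big[\coth r'(\cosh R-\cosh D)-\sinh D\big].$$
By the addition formulas ($r-D=r'$, $r'+D=r$) the brackets equal
$$\frac{\cosh r\cosh R-\cosh r'}{\sinh r}\qquad\text{and}\qquad\frac{\cosh r'\cosh R-\cosh r}{\sinh r'} .$$

**Step 3: a hyperbolic triangle.** As $r+r'>R$ and $0<r,r'\le R$, there is a hyperbolic triangle with sides $R,r,r'$. Let $\beta'$ be its angle between $R$ and $r$, and $\beta$ its angle between $R$ and $r'$. By the law of cosines the brackets are $\sinh R\cos\beta'$ and $\sinh R\cos\beta$, so the claim becomes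
$$\dot r\cos\beta'+\dot r'\cos\beta\ge1 .$$
Since $R$ is a longest side, the brackets are nonnegative, so $\cos\beta,\cos\beta'\ge0$. Hence the foot of the altitude onto side $R$ lies on that side and divides it into $R_1+R_2=R$. By right-angled trigonometry $\tanh R_1=\cos\beta'\tanh r$ and $\tanh R_2=\cos\beta\tanh r'$; in particular $R_1\le r$, $R_2\le r'$.

**Step 4: conclusion.** The function $\tanh(ax)/\tanh x$ is nondecreasing on $(0,\infty)$: its logarithmic derivative is $\frac{2a}{\sinh2ax}-\frac2{\sinh2x}\ge0$, since $\sinh2ax\le a\sinh2x$ by convexity of $\sinh$ on $[0,\infty)$ and $a\le1$. So $\tanh(ar)\frac{\tanh R_1}{\tanh r}\ge\tanh(aR_1)$, and likewise for $r'$ and $R_2$. Therefore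
$$\dot r\cos\beta'+\dot r'\cos\beta\ge\frac{\tanh(aR_1)+\tanh(aR_2)}{\tanh(aR)}\ge1$$
by subadditivity of $\tanh$ on $[0,\infty)$. $\square$

## 15. Proof of Theorem 2

By Lemma 13, for each $n$, $P(\text{NPM})$ and $P(\text{Ham})$ are nondecreasing in $\nu$. So the sets of $\nu$ in the definitions of $\nu_M^-,\nu_H^-$ are closed under decreasing $\nu$, and those of $\nu_M^+,\nu_H^+$ under increasing $\nu$. Since Ham implies NPM,
$$\nu_M^-\le\nu_M^+\le\nu_H^+,\qquad\nu_M^-\le\nu_H^-\le\nu_H^+ .$$
Take $\varepsilon$ from Theorem 1 for $[\nu_-,\nu_+]=[\nu_M^-/4,4\nu_H^+]$. As $1+\varepsilon\le\frac32$, all values of $\nu$ to which Theorem 1 is applied below lie in this interval for large $k$: they are at least about $\nu_M^-/\frac32$ and at most about $\frac32\nu_H^+$.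

**Part 2, and the second half of Part 1.** Let $\nu\in(\nu_M^+,(1+\varepsilon)\nu_M^+)$. NPM holds a.a.s. by monotonicity. Choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\nu/\rho<\nu_M^+$, and $\nu''\in(\nu/\rho,\nu_M^+)$. NPM does not hold a.a.s. at $\nu''$, so along some $n_k\to\infty$ we have $P(G(n_k;\alpha,\nu'')\text{ not NPM})\ge p>0$. Let $n_k'=\lceil\rho n_k\rceil$ and $\nu_k=\nu n_k/n_k'\le\nu/\rho<\nu''$. By monotonicity $P(G(n_k;\alpha,\nu_k)\text{ not NPM})\ge p$. As $n_k'/n_k\to\rho$ and $\nu_k'=\nu$, Theorem 1(b) gives $P(G(n_k';\alpha,\nu)\text{ Ham})\to0$, so $\liminf_nP(\text{Ham})=0$. Thus no such $\nu$ is a.a.s. Ham, and by monotonicity no $\nu<(1+\varepsilon)\nu_M^+$ is; so $\nu_H^+\ge(1+\varepsilon)\nu_M^+$.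

**First half of Part 1.** We show that every $\nu<(1+\varepsilon)\nu_M^-$ is a.a.s. not Ham; by monotonicity assume $\nu>\nu_M^-$. Choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\nu/\rho<\nu_M^-$, and $\nu''\in(\nu/\rho,\nu_M^-)$, at which a.a.s. NPM fails. For every $n'$ let $n=\lfloor n'/\rho\rfloor$. Then $\nu n/n'\le\nu/\rho<\nu''$, so by monotonicity $P(G(n;\alpha,\nu n/n')\text{ not NPM})\to1$. As $n'/n\to\rho$, Theorem 1(a) gives $P(G(n';\alpha,\nu)\text{ Ham})\to0$. Hence $\nu_H^-\ge(1+\varepsilon)\nu_M^-$.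

**Part 3.** Let $\nu\in(\nu_H^-/(1+\varepsilon),\nu_H^-)$; it is a.a.s. not Ham by monotonicity. Choose $\rho\in(1+\frac\varepsilon2,1+\varepsilon)$ with $\rho\nu>\nu_H^-$, and $\nu''\in(\nu_H^-,\rho\nu)$. At $\nu''$ it is not true that a.a.s. Ham fails, so along some $n_k'\to\infty$, $P(G(n_k';\alpha,\nu'')\text{ Ham})\ge p>0$. Let $n_k=\lfloor n_k'/\rho\rfloor$ and $\nu_k'=\nu n_k'/n_k\ge\rho\nu>\nu''$; by monotonicity $P(G(n_k';\alpha,\nu_k')\text{ Ham})\ge p$. If $\limsup_kP(G(n_k;\alpha,\nu)\text{ not NPM})>0$, then Theorem 1(b) along a subsequence, with $\nu_k=\nu$ and $n_k'/n_k\to\rho$, would give $P(G(n_k';\alpha,\nu_k')\text{ Ham})\to0$ there, a contradiction. So $P(G(n_k;\alpha,\nu)\text{ NPM})\to1$, and $\limsup_nP(\text{NPM})=1$. $\square$
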